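# Rings on rings in a lattice tube: counting links and their prime factors

## 1. The first guess: one factor of $n$ for each prime factor

Take a tube of fixed cross section in the cubic lattice and a fixed link $L$. In how many ways can $L$ be placed in the tube with exactly $n$ edges, and how does this number grow with $n$?

Here is the answer one would first guess. The unknot should grow like a pure exponential $\mu^n$. A composite link should look like one very long unknotted curve with small tangled regions on it, one for each prime factor, and each region should be free to sit anywhere along the length. That gives about $n$ choices per prime factor, so the guess is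
$$p_n(L)\approx A\,n^{(\text{number of prime factors})}\,\mu^n .$$

Let us make this precise. Let $M_1\ge M_2\ge 1$ be integers. The tube $\mathbb T=\mathbb T_{M_1,M_2}$ is the sublattice of $\mathbb Z^3$ induced by the vertices with $x\ge0$, $0\le y\le M_1$, $0\le z\le M_2$.

**Definition (polygons, embeddings, span).** A *polygon* is a self-avoiding closed lattice cycle in $\mathbb T$. An *$n$-edge embedding* of a link $L$ is a collection of pairwise vertex-disjoint polygons with $n$ edges in total whose union has link type $L$. Only embeddings with a vertex in the plane $x=0$ are counted; we call them *anchored*. This picks one representative from each class of $x$-translates. The *span* is the largest $x$-coordinate of a vertex.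

For example, the anchored $4$-edge polygons in $\mathbb T_{1,1}$ are the square in the plane $x=0$ and the four squares (side)$\times[0,1]$ over the sides of the cross section, five in all.

Let $p_{\mathbb T,n}$ be the number of anchored $n$-edge polygons, and $p_{\mathbb T,n}(L)$ the number of anchored $n$-edge embeddings of $L$; here $n$ is even. When the tube is fixed we write $p_n$ and $p_n(L)$. Let $f_L$ be the number of prime factors of $L$, so $f_{0_1}=0$ for the unknot $0_1$. The following facts are taken as known.

1. (i) $p_{\mathbb T,n}=A_{\mathbb T}\mu_{\mathbb T}^n(1+o(1))$ through even $n$, with $A_{\mathbb T},\mu_{\mathbb T}>0$.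
2. (ii) The limit $\log\mu_{\mathbb T,0_1}=\lim\frac1n\log p_{\mathbb T,n}(0_1)$ exists.
3. (iii) In the $1\times1$ tube $\mu_{\mathbb T,0_1}=\mu_{\mathbb T}$; in every other tube $0<\mu_{\mathbb T,0_1}<\mu_{\mathbb T}$.
4. (iv) If every component of the non-split link $L$ is an unknot, then $p_{\mathbb T,n}(L)=(\mu_{\mathbb T,0_1})^ne^{o(n)}$.

The guess appears as a conjecture in Nicholas R. Beaton, Kai Ishihara, Mahshid Atapour, Jeremy W. Eng, Mariel Vazquez, Koya Shimokawa, and Christine E. Soteros, "Entanglement statistics of polymers in a lattice tube and unknotting of 4-plats", arXiv:2204.06186 (2022).

**Conjecture.** For a given $\mathbb T=\mathbb T_{M_1,M_2}$ and any non-split link $L$ embeddable in $\mathbb T$ there are constants $A_{\mathbb T,L}$, $\alpha_{\mathbb T,L}$, $\mu_{\mathbb T,0_1}$, independent of $n$, with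
$$p_{\mathbb T,n}(L)=A_{\mathbb T,L}\,n^{\alpha_{\mathbb T,L}}(\mu_{\mathbb T,0_1})^n(1+o(1))\qquad(n\to\infty\text{ through even }n).$$
Moreover $\alpha_{\mathbb T,0_1}=0$; $A_{\mathbb T,L}>0$; (a) $\mu_{\mathbb T,0_1}>0$; (b) $\alpha_{\mathbb T,L}=\alpha_{\mathbb T,0_1}+f_L$.

**The smallest tube, by hand.** All edges of $\mathbb T_{1,1}$ lie on the surface $\partial([0,\infty)\times[0,1]^2)$, which is an unknotted topological plane. A polygon bounds a disc in this plane, so it is an unknot. Among two or more disjoint polygons, an innermost one bounds a disc of the plane disjoint from the others, so the union is split. Hence the only embeddable non-split link is $0_1$, and $p_n(0_1)=p_n$. By (i) and (iii) the conjecture holds in $\mathbb T_{1,1}$, with $\alpha=0$.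

This test is too easy to be informative. To run better ones we need some link vocabulary.

**Conventions for the whole lecture.** $G$ is the grid graph on $\{0,\dots,M_1\}\times\{0,\dots,M_2\}$ and $N=(M_1+1)(M_2+1)$ is its number of vertices. Grid points are written $yz$, so $21$ means $y=2,z=1$. "Plane $j$" is $x=j$; "section $j+\frac12$" is the plane $x=j+\frac12$. We write $\mu=\mu_{\mathbb T,0_1}$. We have $\mu\ge1$, because $1\times(\frac n2-1)$ rectangles exist for all even $n\ge4$. Link types are unoriented ambient isotopy types unless we say otherwise. $C,c$ are positive constants independent of $n$ that may change from line to line.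

## 2. Splittings, sums and meridians

A link is *split* if some sphere disjoint from it has components on both sides. In particular a plane that misses the link and has components on both sides splits it. Two components with nonzero linking number form a non-split link. A non-split link other than $0_1$ is *prime* if in every decomposition $F=F_1\#F_2$ one summand is $0_1$. The connected sum is taken along a chosen component of each summand. Every non-split link has a unique prime decomposition (Y. Hashizume, Osaka Math. J. 10 (1958) 283–300). So $f$ is additive under connected sum, and a non-split link other than $0_1$ has $f\ge1$. We use four elementary facts.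

**(T1)** *A non-split $2$-component link $F$ with unknotted components is prime.* If $F=F_1\#F_2$, the numbers of components add up to $3$, so one summand, say $F_2$, is a knot. A component of $F$ is then $J\#F_2=0_1$ for some knot $J$, so $F_2=0_1$. For example, the Hopf link is prime.

**(T2)** *If a component $K$ bounds a disc meeting the rest of the link transversally in one point, on $K'$, then the link is the connected sum of (link$\,\setminus K$) with a Hopf link along $K'$.* A regular neighborhood of the disc is a ball containing $K$ and an unknotted arc of $K'$, and its boundary is a decomposing sphere. In this situation $K$ is called a *meridian* of $K'$. Conversely, summing with a Hopf link along $K'$ amounts to adding a meridian, that is, a small ring around $K'$. Sliding the ring along $K'$ shows that the place does not matter.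

**(T3)** *If a plane meets a link transversally in exactly two points, these lie on one component, and the link is the connected sum of its left and right closures*, each closed by an arc in the plane. Closed curves cross a plane evenly, so the two points lie on one component, and the plane is a decomposing sphere.

**(T4)** *If a summand is split, so is the sum.* The other summand can be put in a small ball missing the splitting sphere.

## 3. Trees of rings, and the spider

**Definition (the link $L_\Gamma$).** Let $\Gamma$ be a tree. Start with an unknot for one vertex. For each new leaf attached to a vertex $w$, add a meridian of the component of $w$. The result is $L_\Gamma$, with components labelled by the vertices.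

For example, a single edge gives the Hopf link, a path gives a chain, and a star gives several rings threaded on one ring.

*The link is well defined.* We use induction on the number $r$ of vertices. For $r=1$ this is clear, and for $r=2$ the Hopf link is symmetric. Let $r\ge3$ and let two constructions have last leaves $l$ and $l'$. If $l=l'$, induction applies to $\Gamma-l$. If $l\ne l'$, the two leaves are not adjacent, because $r\ge3$. By induction the link for $\Gamma-l$ may be built with $l'$ last, and the link for $\Gamma-l'$ with $l$ last. So both constructions add the rings $l,l'$ to the link for $\Gamma-l-l'$, in different orders, and adding two disjoint meridians commutes.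

*Its invariants.* By (T2) $L_\Gamma$ is a sum of $r-1$ Hopf links, so $f_{L_\Gamma}=r-1$. All components are unknots. A new ring bounds a disc met once, by the component $w$, so it has linking number $\pm1$ with that component and $0$ with the other earlier components. Hence the graph of pairs with nonzero linking number is exactly $\Gamma$. The link is non-split: a splitting sphere would separate two components joined by an edge of $\Gamma$.

**Testing the guess.** The following counts are heuristic; Sections 5 and 8 make them precise.

* *Hopf link*, $f=1$. Two long rings in a row with one short clasp: the lengths satisfy $n_1+n_2\approx n$, so $n$ choices. The exponent is $1$.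
* *Chain of three*, $f=2$. Three long rings in a row: $n^2$ choices of lengths. The exponent is $2$.
* *Star with three leaves*, $f=3$. One long ring with three short ones sliding along it: $n^3$. The exponent is $3$.
* *The spider*: center $v$ with neighbors $a_1,a_2,a_3$, and one further leaf $b_i$ on each $a_i$. It has $7$ vertices, so $f=6$. Make $b_1,a_1,v,a_2,b_2$ long and put them in a row: $n^4$ choices of lengths. What about the third leg? If $a_3$ is short, then $b_3$ must stay next to it, and the pair slides along as one object: one more factor $n$. This totals $n^5$, not $n^6$.

Could a cleverer arrangement recover the missing $n$? Let us first see how one would try to prove the guess.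

**The obvious approach.** Cut an embedding of $L$ at all sections $k+\frac12$ that it crosses in only two points; call these *$2$-sections*. We get a start piece, some middle pieces and an end piece. Close each piece by straight arcs in its boundary sections. By (T3) $L$ is the connected sum, in a row, of these closures. Call a middle piece *trivial* if its closure is a one-component unknot. For non-split $L$ all closures are non-split by (T4), so every nontrivial middle piece carries a prime factor and there are at most $f_L$ of them. If $t$ nontrivial pieces occur, the positions along the row give $n^t$. So the guess would follow from two statements: nontrivial pieces are exponentially rare compared with $\mu^n$, and $L$ has an embedding with exactly $f_L$ nontrivial middle pieces. We shall prove both in $\mathbb T_{2,1}$ (Section 7).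

**Where this approach stops.** *In no tube does $L_\Gamma$, with $\Gamma$ the spider, have an embedding with six nontrivial middle pieces.* Suppose it had one. The values $f$ of the closures add up to $6$, so the six closures are prime and the start and end closures are $0_1$. By uniqueness the six closures are Hopf links. Read from left to right, calling *current* the component that contains the closing arc. A trivial piece changes nothing. A Hopf piece adds a meridian of the current component, and then the right closing arc lies either on the old component, which stays current, or on the new ring, which becomes current. So the link is $L_{\Gamma'}$, where the successive current components form a path of $\Gamma'$ and every other vertex is attached to this path. The linking graph then says that $\Gamma'$ is the spider. But a path in the spider misses one whole leg, or misses $v$ and hence has the component of $v$ in its complement; in both cases some component of the complement has more than one vertex. This is a contradiction.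

This does not yet disprove the conjecture. In a larger tube we have no estimate saying that pieces are rare, so the failure of this particular proof gives no upper bound on $p_n(L_\Gamma)$. We need an upper bound that does not use $2$-sections.

**What replaces it.** A long unknotted component typically fills some plane completely, and does so near both of its ends. A filled plane contains no other component. So long components cannot overlap much: they are lined up along the tube. The components that own a plane all lie on one path of $\Gamma$, and everything off the path is short and slides in clusters. This makes the count above rigorous.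

**Definition (caterpillar).** A tree is a *caterpillar* if it has a path $Q$ (a single vertex is allowed) such that every component of $\Gamma-Q$ is a single vertex.

All trees with at most $6$ vertices are caterpillars. Indeed, for $r\le2$ this is clear. For $r\ge3$ delete all leaves to get a nonempty tree $\Gamma'$. If $\Gamma'$ has maximal degree at most $2$, it is a path, and $Q=\Gamma'$ works. Otherwise some $v$ has three neighbors that are not leaves of $\Gamma$, each with a further neighbor; these seven vertices are distinct. The spider is not a caterpillar, as we just saw. So tests on fewer than seven rings cannot reveal the problem in this family.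

We can now state the results. For $k\ge3$, $m\ge1$ let $S_{k,m}$ be the tree with center $v$, neighbors $a_1,\dots,a_k$ and $m$ leaves on each $a_i$; the spider is $S_{3,1}$.

**Theorem 1.** The conjecture holds for $\mathbb T_{1,1}$ and $\mathbb T_{2,1}$, for every embeddable non-split $L$. For every other $\mathbb T_{M_1,M_2}$ it is false: the $7$-component link $L_0=L_{S_{3,1}}$ with $f_{L_0}=6$ embeds in all of these tubes and satisfies $p_{\mathbb T,n}(L_0)\le Cn^5(\mu_{\mathbb T,0_1})^n$ there.

**Theorem 2.** Let $\Gamma$ be a tree with $r\ge2$ vertices and $L$ a link with components $K_v$ ($v\in V(\Gamma)$), all unknotted, such that $K_v\cup K_w$ is non-split for every edge $vw$. In every tube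
$$p_{\mathbb T,n}(L)\le C\,n^{D(\Gamma)}\mu^n,\qquad D(\Gamma)=\max_Q\big(|Q|-1+c(\Gamma-Q)\big)=1+\max_Q\sum_{q\in Q}(\deg q-1),$$
where $Q$ runs over paths of $\Gamma$ (single vertices allowed), $|Q|$ is the number of vertices and $c$ is the number of components. Moreover $D(\Gamma)\le r-1$, with equality if and only if $\Gamma$ is a caterpillar.

**Theorem 3.** (A) $L_{k,m}:=L_{S_{k,m}}$ embeds in every tube other than $\mathbb T_{1,1},\mathbb T_{2,1}$, has $f=k(m+1)$, and $p_{\mathbb T,n}(L_{k,m})\le Cn^{2m+k}\mu^n$. The deficit $(k-2)m$ is unbounded.

(B) If $\liminf p_{\mathbb T,n}(0_1)\mu^{-n}>0$ ($n$ even; this is implied by the conjecture), then $p_{\mathbb T,n}(L_{k,m})\ge c\,n^{2m+k}\mu^n$ for large even $n$ in those tubes; and in every tube except $\mathbb T_{1,1}$, $cn^f\mu^n\le p_{\mathbb T,n}(L_\Gamma)\le Cn^f\mu^n$ for every caterpillar $\Gamma$ with $r\ge2$ and large even $n$, where $f=f_{L_\Gamma}$.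

For the spider, the path $b_1a_1va_2b_2$ gives $1+(0+1+2+1+0)=5$. The results do not determine, in tubes other than $\mathbb T_{1,1}$ and $\mathbb T_{2,1}$, exactly which links obey the predicted asymptotics.

## 4. Long unknots fill planes

The aim of this section is to show that unknots number at most $C\mu^n$, and that those with no filled plane along a long stretch are exponentially fewer. The section applies to any tube.

**Strips.** A strip joins two polygons using a fixed number of edges. Call two edges of $G$ adjacent if they are distinct sides of a common unit square. The resulting graph on the edges of $G$ is connected, since every edge lies in a square and neighboring squares share an edge. Let $t(e,e')\le t_{\max}$ be its distance and put $K=2t_{\max}+1$. Given edges $e,e'$ with a fixed shortest chain $e=e_0,e_1,\dots,e_t=e'$, put $\tau=K-t$; then $\tau\ge t+1$. The *strip* from $e$ in plane $s$ to $e'$ in plane $s+\tau$ consists of two strands. In plane $s+i$ ($1\le i\le t$) they pass from the ends of $e_{i-1}$ to those of $e_i$ along the two sides of the common square other than $e_{i-1},e_i$; elsewhere they run straight. If $e_{i-1},e_i$ are opposite, each strand moves one step. If they share a vertex, the strand there goes straight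 and the other goes around the fourth corner. In either case plane $s+i$ contributes two edges, so the strip has $2\tau+2t=2K$ edges, whatever $e$ and $e'$ are. All in-plane moves happen strictly between planes $s$ and $s+\tau$. The rectangles over the $e_i$ together with the squares form an embedded disc bounded by $e$, $e'$ and the strands. (At a vertex shared by $e_{i-1}$ and $e_i$ the rectangle, the square and the next rectangle follow one another around the vertex, which is a boundary point of the disc.)

*Example.* In $\mathbb T_{1,1}$ any two sides of the square are adjacent, so $t_{\max}=1$, $K=3$. From $00$–$10$ to $00$–$01$ we have $t=1,\tau=2$: in plane $s+1$ the strand at $00$ goes straight and the other moves $10\to11\to01$. That is $4+2=6$ edges.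

**Lemma 1.** $p_n(0_1)\le C_0\mu^n$ for all even $n$.

*Proof.* We concatenate unknots injectively. Let $P,Q$ be anchored unknots with $n,m$ edges and let $s$ be the span of $P$. A vertex of $P$ in plane $s$ has at most one $x$-edge, so $P$ has an edge in plane $s$; let $e$ be the lexicographically first one. Let $e'$ be the first edge of $Q$ in its plane $0$, which exists by the same argument. Translate $Q$ by $s+\tau$, delete $e,e'$ and insert the strip. The result is one polygon with $n+m+c$ edges, $c=2K-2$. Apply (T3) at section $s+\frac12$. The left closure becomes $P$ by pushing back across $e\times[s,s+\frac12]$. The right closure becomes $Q$ by pushing across the rest of the strip disc, which meets $Q$ only in $e'$. So the result is $P\#Q=0_1$.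

For fixed $(n,m)$ this map is injective. The number of edges in $\{x\le j\}$ is strictly increasing in $j$ up to the span, because there are $x$-edges between consecutive planes. So $s$ is the unique $j$ for which this number is $n-1$. The part in $\{x\le s\}$ is a path whose ends are the ends of $e$, so $P$ is determined. Symmetrically $Q$ is determined from the right, up to translation, hence exactly. So $p_np_m\le p_{n+m+c}$ for counts of unknots. By induction $p_n^k\le p_{kn+(k-1)c}$. Taking $k$-th roots and letting $k\to\infty$ gives $p_n\le\mu^{n+c}$. $\square$

**Definition (full plane).** A plane is *full* for a polygon if the polygon occupies all $N$ vertices of it.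

**Lemma 2.** There are $C,\varepsilon>0$ such that for all $n,s$ the number of anchored unknots with $n$ edges, span $\ge s$, and none of the planes $0,\dots,s$ full is at most $C\mu^ne^{-\varepsilon s}$.

*Proof.* **Step 1: plugs.** We insert recognizable full planes without changing the knot. Let $h_1,\dots,h_N$ be a Hamiltonian path of $G$. Let a polygon cross section $j+\frac12$ at $h_{i_1},\dots,h_{i_q}$, $i_1<\dots<i_q$, $q\ge2$. Insert four planes $\mathsf A,\mathsf B,\mathsf C,\mathsf D$ between planes $j$ and $j+1$, as follows. In $\mathsf A$ the first strand moves along the path from $h_{i_1}$ to $h_1$, and the others go straight. In $\mathsf B$ the first strand moves from $h_1$ to $h_{i_2-1}$, strand $l$ ($1<l<q$) from $h_{i_l}$ to $h_{i_{l+1}-1}$, and the last from $h_{i_q}$ to $h_N$. Plane $\mathsf C$ undoes $\mathsf B$, and $\mathsf D$ undoes $\mathsf A$.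

Planes $\mathsf B,\mathsf C$ are full. Planes $\mathsf A,\mathsf D$ occupy the same grid points, so both are full or neither is. At most $8N$ edges are added. The knot type is unchanged. Indeed, the discs (path of a strand in $\mathsf B$)$\times[\mathsf B,\mathsf C]$ are disjoint and meet the polygon only in their own strands; pushing across them makes all strands straight between $\mathsf B$ and $\mathsf C$. Then the disc (path $h_1,\dots,h_{i_1}$)$\times[\mathsf A,\mathsf D]$ straightens the first strand.

*Example.* In $\mathbb T_{1,1}$ take $h=(00,01,11,10)$. Strands at $h_1,h_2$: $\mathsf A$ is straight, and in $\mathsf B$ the second strand moves $01\to11\to10$; only $\mathsf B,\mathsf C$ are full. Strands at $h_3,h_4$: in $\mathsf A$ the first strand moves $11\to01\to00$ while the other rests at $10$, so $\mathsf A$ is full and all four planes are.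

**Step 2: counting.** We compare many plugged polygons with Lemma 1. Let $\mathcal N$ be the number in question. Insert plugs in $m$ of the $s$ gaps between the planes $0,\dots,s$. In planes $0,\dots,s+4m$ of the result only plug planes can be full, and different plugs are separated by non-full original planes. So each plug contains exactly one maximal run of full planes, of length $2$ or $4$; the length tells where the plug begins, and the plug can be deleted. Hence the map from (polygon, set of gaps) is injective for given $(s,m)$, and by Lemma 1 and $\mu\ge1$
$$\mathcal N\binom sm\le\sum_{0\le i\le 8Nm}p_{n+i}(0_1)\le(8Nm+1)C_0\mu^{n+8Nm}.$$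
Put $m=\lfloor\theta s\rfloor$ with $\theta\in(0,1)$ so small that $\theta\mu^{8N}\le e^{-2}$. If $m\ge1$, then $\binom sm\ge(s/m)^m\ge\theta^{-m}$, so
$$\mathcal N\le C_0\mu^n(8Nm+1)(\theta\mu^{8N})^m\le C_0\mu^n(8Nm+1)e^{-2m}\le C\mu^ne^{-m}\le C\mu^ne^{1-\theta s}.$$
If $m=0$, then $s<1/\theta$ and the bound follows from Lemma 1. $\square$

**Definition (right margin).** For an anchored polygon $c$ let $R(c)$ be the number of planes of its span to the right of its last full plane, and $R(c)=\operatorname{span}+1$ if it has no full plane.

*Example.* In $\mathbb T_{1,1}$ the square in plane $0$ has $R=0$; a $1\times m$ rectangle over a side of the square has no full plane, so $R=m+1$.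

If $R(c)\ge\rho\ge1$, the span is at least $\rho-1$ and the last $\rho$ planes are not full. Reflecting in $x$ and using Lemma 2 with $s=\rho-1$ (and Lemma 1 for $\rho=0$),
$$\#\{c\text{ unknot},\ |c|=n,\ R(c)\ge\rho\}\le C\mu^ne^{-\varepsilon\rho}.\tag{1}$$
A polygon has as many vertices as edges, so $n\le N(\operatorname{span}+1)$. Lemma 2 with $s=\lceil n/N\rceil-1$ gives, for some $\varepsilon'>0$,
$$\#\{c\text{ unknot},\ |c|=n,\ c\text{ has no full plane}\}\le C\mu^ne^{-\varepsilon'n}.\tag{2}$$

## 5. The upper bound $n^{D(\Gamma)}\mu^n$

We prove Theorem 2. Consider an anchored embedding of $L$ with $n$ edges, labelled by $V(\Gamma)$ so that each $K_v$ is an unknot and $K_v\cup K_w$ is non-split for each edge $vw$. It suffices to bound the number of labelled configurations. Let $\ell_v$ be the length of $K_v$, and $I_v=[a_v,b_v]$ the integer interval of planes met by $K_v$; $K_v$ has a vertex in each of them.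

If $vw$ is an edge, then $I_v\cap I_w\ne\emptyset$, since otherwise a plane would split $K_v\cup K_w$. So $\bigcup_{w\in W}I_w$ is an integer interval for every connected $W\subset V(\Gamma)$. The whole union contains $0$ and has at most $n$ planes.

**Definition (private planes, solos).** A plane is *private* to $v$ if it lies in $I_v$ and in no other $I_w$. A vertex $v$ is *solo* if it has a private plane.

*Example.* If the intervals are $[0,10]$, $[8,20]$ and $[3,5]$, the first component has private planes $0,1,2,6,7$, the second $11,\dots,20$, and the third has none, so it is not solo.

A full plane of $K_v$ is private to $v$, since no vertex is left in it for others. So **non-solo components have no full plane**, and by (2) long ones are rare.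

Let $g_1,\dots,g_M$ be the solos, each with its smallest private plane $\pi_i$, numbered so that $\pi_1<\dots<\pi_M$. Write $a_i,b_i$ for $a_{g_i},b_{g_i}$, and $R_i=R(K_{g_i})$ for the right margin of the anchored shape. For $i<j$ we have $\pi_j\notin I_{g_i}$ and $\pi_i\notin I_{g_j}$, hence
$$b_i<\pi_j,\qquad a_j>\pi_i\qquad(i<j).\tag{3}$$
Let $\Lambda=\sum_{\text{non-solo}}\ell_v$. The non-solo intervals contain at most $\Lambda$ planes in total.

**Step (a): consecutive solos nearly touch.** We bound the number of values of $a_{i+1}$ given $b_i$. Suppose $a_{i+1}\le b_i$. By (3), $a_{i+1}>\pi_i\ge a_i$ and $b_i<\pi_{i+1}\le b_{i+1}$, so the planes $a_{i+1},\dots,b_i$ lie in both intervals. They are the last planes of $I_{g_i}$, and they are not private, so not full for $K_{g_i}$. Hence $b_i-a_{i+1}+1\le R_i$; this also holds, trivially, if $a_{i+1}>b_i$. Suppose $a_{i+1}>b_i+1$. The planes strictly between $b_i$ and $a_{i+1}$ are covered, since $\bigcup I_v$ is an interval. They are covered by no solo, because $b_h<\pi_i\le b_i$ for $h<i$ and $a_h>\pi_{i+1}\ge a_{i+1}$ for $h>i+1$. So $a_{i+1}-b_i-1\le\Lambda$. In all cases $-R_i\le a_{i+1}-b_i-1\le\Lambda$: at most $R_i+\Lambda+1$ values.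

**Step (b): clusters of non-solos.** We place everything else. Let $M\ge1$ and let $W$ be a component of $\Gamma-\{\text{solos}\}$, a *cluster*. It is adjacent to at least one solo. The interval $U_W=\bigcup_WI_w$ has at most $\Lambda$ planes and meets the interval of each adjacent solo.

If $W$ is adjacent to $g_i$ and $g_j$ with $i<j$, then $j=i+1$. Otherwise $b_i<\pi_{i+1}<a_j$ by (3), so $\pi_{i+1}\in U_W$, against privacy. In particular $W$ is adjacent to at most two solos. If it is adjacent to $g_i,g_{i+1}$, then $\min U_W\le b_i$ and $\max U_W\ge a_{i+1}$, so $\min U_W\in[a_{i+1}-\Lambda+1,\,b_i]$. By (a) these are at most $R_i+\Lambda+1$ choices. If $W$ is adjacent to exactly one solo, there are at most $2n+1$ choices for $\min U_W$ relative to $a_1$. Within $W$, each $a_w-\min U_W$ lies in $[0,\Lambda]$.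

**Step (c): counting.** Let $\kappa$ be the number of clusters adjacent to exactly one solo. Let $M\ge1$, and fix the set of solos and their order; this determines $\kappa$. Also fix the anchored shapes of all components. The placement is determined by the relative positions just counted, since the smallest coordinate is $0$. There are at most $r$ clusters, so each $R_i+\Lambda+1$ occurs to a power at most $r+1$. The factors $R_i+\Lambda+1$ occur at most $(M-1)+r$ times, and the choices within clusters give at most $r$ factors $\Lambda+1$. With $R_i+\Lambda+1\le(R_i+1)(\Lambda+1)$, the number of placements is at most
$$(2n+1)^\kappa\prod_i(R_i+1)^{r+1}\,(\Lambda+1)^{3r}.$$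
Now sum over shapes. By (1), summing by parts,
$$\sum_{c\text{ unknot},\,|c|=\ell}(R(c)+1)^{r+1}\le\sum_{\rho\ge0}\big((\rho+1)^{r+1}-\rho^{r+1}\big)C\mu^\ell e^{-\varepsilon\rho}\le C\mu^\ell .$$
Non-solo shapes of length $\ell_v$ number at most $C\mu^{\ell_v}e^{-\varepsilon'\ell_v}$ by (2), and the sum over non-solo lengths of $(\Lambda+1)^{3r}\prod e^{-\varepsilon'\ell_v}$ converges. Given these lengths, the solo lengths have a prescribed sum, which leaves at most $n^{M-1}$ choices. So the number of configurations with this solo set and order is at most $Cn^{M-1+\kappa}\mu^n$.

If $M=0$, there are at most $(n+1)^r$ placements and $n^r$ choices of lengths, so the number of configurations is at most $(n+1)^rn^rC^re^{-\varepsilon'n}\mu^n=O(\mu^n)$.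

**Step (d): $M-1+\kappa\le D(\Gamma)$ for $M\ge1$.** This is where the tree enters. Let $Q$ be the path of $\Gamma$ from $g_1$ to $g_M$. It contains every solo: $\bigcup_{w\in Q}I_w$ is an interval containing $\pi_1$ and $\pi_M$, hence $\pi_h$, and $\pi_h$ is private to $g_h$. So $M\le|Q|$.

The ends of $Q$ are solos. From a non-solo vertex of $Q$, walk along $Q$ in both directions to the first solos met: its cluster is adjacent to these two distinct solos. So a cluster adjacent to exactly one solo is disjoint from $Q$. All its outside neighbors are solos, so its only outside neighbor is that one solo, which lies in $Q$. Since it is connected, it is a component of $\Gamma-Q$. Hence $\kappa\le c(\Gamma-Q)$ and $M-1+\kappa\le|Q|-1+c(\Gamma-Q)\le D(\Gamma)$.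

Since $D(\Gamma)\ge0$, the case $M=0$ is also within the bound. Summing over the finitely many solo sets and orders gives $p_n(L)\le Cn^{D(\Gamma)}\mu^n$.

**Step (e): the formulas for $D(\Gamma)$.** In a tree each component of $\Gamma-Q$ is joined to $Q$ by exactly one edge, so $c(\Gamma-Q)=\sum_{q\in Q}\deg q-2(|Q|-1)$. Therefore $|Q|-1+c(\Gamma-Q)=1+\sum_{q\in Q}(\deg q-1)$. Finally $|Q|-1+c(\Gamma-Q)\le|Q|-1+(r-|Q|)=r-1$, with equality if and only if all components of $\Gamma-Q$ are single vertices. So $D(\Gamma)=r-1$ if and only if $\Gamma$ is a caterpillar. $\square$

## 6. The spider embeds in every tube other than $1\times1$ and $2\times1$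

Such a tube contains $\mathbb T_{2,2}$ (if $M_2\ge2$) or $\mathbb T_{3,1}$ (if $M_2=1$, $M_1\ge3$). We must exhibit $L_0$ in both.

We describe lattice links by moving tokens, with $x$ as time. In each successive plane exactly one step is performed: a token moves along a path of grid points, or two tokens are *born* or *die* along a grid edge; all other tokens go straight. This is a lattice link provided the points used are free of other tokens. In the tables, "others" lists the positions of all other tokens during the step.

**Steps 1–5, for both gadgets.** Start with $v=10$, $v'=20$. A ring $(\alpha,\alpha')$ is put around $v$.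

| step | action | others |
|---|---|---|
| 1 | birth $\alpha=00,\ \alpha'=01$ | 10, 20 |
| 2 | $\alpha':01\to11\to21$ | 10, 20, 00 |
| 3 | $v:10\to11\to01$ | 20, 00, 21 |
| 4 | $\alpha:00\to10$ | 01, 20, 21 |
| 5 | $\alpha':21\to11$ | 01, 20, 10 |

Now $v=01$, $v'=20$, $\alpha=10$, $\alpha'=11$. Next a ring $(p,q)$ is put around $\alpha'$.

**The gadget in $\mathbb T_{2,2}$, continued.**

| step | action | others |
|---|---|---|
| 6 | birth $p=21,\ q=22$ | 01, 20, 10, 11 |
| 7 | $q:22\to12\to02$ | 01, 20, 10, 11, 21 |
| 8 | $\alpha':11\to12\to22$ | 01, 20, 10, 21, 02 |
| 9 | $p:21\to11$ | 01, 20, 10, 22, 02 |
| 10 | $q:02\to12$ | 01, 20, 10, 22, 11 |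
| 11 | death $p,q$ (edge 11–12) | 01, 20, 10, 22 |
| 12 | $\alpha':22\to12\to11$ | 01, 20, 10 |
| 13 | death $\alpha,\alpha'$ (edge 10–11) | 01, 20 |
| 14 | $v:01\to11\to10$ | 20 |

**The gadget in $\mathbb T_{3,1}$, continued.**

| step | action | others |
|---|---|---|
| 6 | $\alpha:10\to00$ | 01, 20, 11 |
| 7 | $v':20\to10$ | 01, 00, 11 |
| 8 | $\alpha':11\to21\to20$ | 01, 10, 00 |
| 9 | birth $p=30,\ q=31$ | 01, 10, 00, 20 |
| 10 | $q:31\to21\to11$ | 01, 10, 00, 20, 30 |
| 11 | $\alpha':20\to21\to31$ | 01, 10, 00, 30, 11 |
| 12 | $p:30\to20$ | 01, 10, 00, 31, 11 |
| 13 | $q:11\to21$ | 01, 10, 00, 31, 20 |
| 14 | death $p,q$ (edge 20–21) | 01, 10, 00, 31 |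
| 15 | $\alpha':31\to21\to11$ | 01, 10, 00 |
| 16 | $v':10\to20$ | 01, 00, 11 |
| 17 | $\alpha:00\to10$ | 01, 20, 11 |
| 18 | death $\alpha,\alpha'$ (edge 10–11) | 01, 20 |
| 19 | $v:01\to11\to10$ | 20 |

In every row the points used are not among the others, and both gadgets end with $v=10,v'=20$.

**Tilting.** We want each level $x$ to meet the link in tokens only. Replace a move in plane $j$ by a strand traversing the same path with $x$ increasing from $j$ to $j+\frac12$. This is an isotopy: for $j\le x\le j+\frac12$ the moving strand always projects to its path in the $yz$-plane, and the other strands project to grid points off that path. Births and deaths stay in their planes.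

**Spanning discs.** After tilting, a component consisting of one birth, two tokens and one death meets each level strictly between birth and death in its two tokens, which are distinct. The straight segments joining them sweep out an embedded disc bounded by the component. This disc meets the rest of the link exactly where another token lies on the segment, and transversally where a moving token crosses the resting segment. When one of the two tokens moves along a straight line, the segment sweeps a triangle in projection, while all other tokens rest.

**Retractions.** Suppose that during some $x$-interval a token performs a closed walk in a subtree $\mathcal S$ of $G$ while all other tokens rest off $\mathcal S$. Its strand is the graph of a function into $\mathcal S$. Contracting $\mathcal S$ to the starting point, with that point fixed, isotopes the strand to a straight one within $\mathcal S\times$(interval), which no other token meets.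

**Step 1: in $\mathbb T_{2,2}$ the ring $b=(p,q)$ bounds a disc met once, by $\alpha'$.** In step 7 the segment sweeps the triangle $(2,1),(2,2),(0,2)$, which lies on or above the line $z=2-y/2$. The other tokens $\alpha'=(1,1)$, $v=(0,1)$, $v'=(2,0)$, $\alpha=(1,0)$ lie strictly below it. In step 8 $\alpha'$ crosses the segment, which lies on this line, once and transversally at $(1,1.5)$, and then moves along $z=2$, $1\le y\le2$, strictly above the line. Step 9 sweeps the triangle $(2,1),(1,1),(0,2)$ and step 10 the triangle $(1,1),(0,2),(1,2)$. Neither contains $v=(0,1)$, since at $y=0$ both contain only $(0,2)$; nor $v'=(2,0)$ or $\alpha=(1,0)$, since both lie in $z\ge1$; nor $\alpha'=(2,2)$, since at $y=2$ the first contains only $(2,1)$ and the second nothing. The birth and death edges contain no other token.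

**Step 2: the same for $b=(p,q)$ in $\mathbb T_{3,1}$.** In step 10 the triangle $(3,0),(3,1),(1,1)$ lies on or above the line $z=(3-y)/2$ and in $y\ge1$. Here $\alpha'=(2,0)$ and $v'=(1,0)$ lie strictly below the line, and $\alpha=(0,0)$, $v=(0,1)$ have $y=0$. In step 11 $\alpha'$ crosses the segment once, transversally, at $(2,0.5)$, and then moves along $z=1$, $2\le y\le3$, above the line. Step 12 sweeps the triangle $(3,0),(2,0),(1,1)$ and step 13 the triangle $(2,0),(1,1),(2,1)$. Both lie in $y\ge1$, at $y=1$ they contain only $(1,1)$, and at $y=3$ the first contains only $(3,0)$ and the second nothing. So neither contains $v'=(1,0)$, $\alpha'=(3,1)$, $\alpha=(0,0)$ or $v=(0,1)$. The birth and death edges contain no other token.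

So in both cases $b$ bounds a disc meeting the rest of the link exactly once, on the component $a=(\alpha,\alpha')$.

**Step 3: after deleting $b$, the ring $a$ bounds a disc met once, by $v$.** We first remove the detours. In $\mathbb T_{2,2}$ the walk $11\to12\to22\to12\to11$ of $\alpha'$ (steps 8–12; others rest at $01,20,10$) retracts. In $\mathbb T_{3,1}$ the walk $11\to21\to20\to21\to31\to21\to11$ of $\alpha'$ in the star with center $21$ (steps 8–15; others at $00,01,10$) retracts; then the walk $20\to10\to20$ of $v'$ (steps 7–16; others at $00,01,11$); then the walk $10\to00\to10$ of $\alpha$ (steps 6–17; others at $01,20,11$). In both cases only steps 1–5, the death along $10$–$11$ and the final move of $v$ remain.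

In step 2 the triangle $(0,0),(0,1),(2,1)$ lies on or above $z=y/2$, while $v=(1,0)$ and $v'=(2,0)$ lie strictly below. In step 3 $v$ crosses the segment once, transversally, at $(1,0.5)$, then moves along $z=1$, $0\le y\le1$, above the line; $v'$ stays below it. Step 4 sweeps $(0,0),(1,0),(2,1)$ and step 5 sweeps $(1,0),(2,1),(1,1)$. At $y=0$ the first contains only $(0,0)$ and the second nothing; at $y=2$ both contain only $(2,1)$. So neither contains $v=(0,1)$ or $v'=(2,0)$. The birth and death edges are free of other tokens. So $a$ bounds a disc meeting the rest exactly once, on the component of $v$.

**Step 4: the link $L_0$.** In plane $0$ let $v=10,v'=20$ be born; then perform three gadgets in succession; then let $v,v'$ die along $10$–$20$. All isotopies and discs above stay in the $x$-range of their gadget. After deleting all $b_i$ and $a_i$, with the detours of $v'$ already removed, the walks $10\to11\to01\to11\to10$ of $v$ retract, since $v'$ rests at $20$. So the component of $v$ becomes a rectangle, an unknot. Apply (T2) first to the $b_i$, then to the $a_i$: the link is obtained from an unknot by adding three meridians $a_i$ and then a meridian $b_i$ of each $a_i$. Hence it is $L_0=L_{S_{3,1}}$. By Section 3 it is non-split and $f_{L_0}=6$,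 its components are unknots, and components joined by an edge have linking number $\pm1$, so they form non-split pairs.

**Step 5: contradiction with the conjecture.** Theorem 2 applies with $\Gamma=S_{3,1}$, $r=7$. This tree is not a caterpillar, so $D(\Gamma)\le5$, and in every tube other than $\mathbb T_{1,1},\mathbb T_{2,1}$
$$p_{\mathbb T,n}(L_0)\le Cn^5\mu_{\mathbb T,0_1}^n.$$
The conjecture requires $p_{\mathbb T,n}(L_0)=A\,n^6\mu_{\mathbb T,0_1}^n(1+o(1))$ with $A>0$, because $\alpha_{\mathbb T,0_1}=0$ and (b) holds. So the conjecture is false in all these tubes. $\square$

## 7. In $\mathbb T_{2,1}$ every prime factor can be isolated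

Here the approach by $2$-sections succeeds, and we prove the full conjecture for $\mathbb T^*=\mathbb T_{2,1}$. Let $V$ be the set of the $6$ vertices of $G$. The degrees are $2,2,2,2,3,3$, so there are $7$ edges, $4\cdot1+2\cdot3=10$ two-edge paths, and $21-10=11$ pairs of disjoint edges.

For an embedding let $A_k\subset V$ be the set of positions of the edges crossing section $k+\frac12$. For a non-split link, $|A_k|\in\{2,4,6\}$ for $0\le k<$ span: it is even, and if it were $0$ the section would split the link.

**Definition (hinge).** The *hinge* at plane $k$ consists of the in-plane edge set $E$, the left set $A=A_{k-1}$ and the right set $B=A_k$ (empty outside the span); each vertex has total degree $0$ or $2$. Its weight is $z^{|E|+(|A|+|B|)/2}$. Its components are *through-vertices* (in $A\cap B$), in-plane cycles, and in-plane paths whose ends are marked L or R, of types LR, LL, RR. A through-vertex counts as LR.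

The product of the hinge weights is $z^{\#\text{edges}}$. For example, a $1\times m$ rectangle over the edge $00$–$01$ has $m+1$ hinges, each of weight $z^2$: the two end hinges have one in-plane edge and one side of size $2$, and the others are two through-vertices. The product is $z^{2m+2}$.

### 7.1 Pieces

Recall from Section 3: we cut at all $2$-sections into a start piece, middle pieces and an end piece. So interior sections of pieces have size $4$ or $6$. The link is the connected sum of the closures along the components containing the closing arcs, and for a non-split link all closures are non-split. A trivial middle piece consists of two strands that run from left to right, since strands of type LL and RR would give two components.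

### 7.2 Nontrivial pieces are rare

We show that the generating functions of pieces converge beyond $z=\frac12$. Let $R(z)$ be the transfer matrix (sums of hinge weights) on the sets of size $4$ and $6$. We bound its row sums.

*From a $4$-set $A$ to $4$-sets.* Put $F=V\setminus A$, $|F|=2$. No cycle fits, since it would need four vertices outside $A$. Let there be $p$ paths and $i$ through-vertices. Counting ends gives $2p+2i=8$, so $p+i=4$; counting vertices gives $2p+i\le6$; so $p\le2$.

* $p=0$: one configuration, weight $z^4$.
* $p=1$, $i=3$: the path has exactly one left end, so it is LR, from a vertex of $A$, and its other vertices are in $F$. With one edge there are at most $e(A,F)\le6$ configurations, weight $z^5$. With two edges the middle and right vertices are those of $F$, and the first edge determines the path, so there are at most $6$, weight $z^6$.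
* $p=2$, $i=2$: all six vertices are used, so the paths are two disjoint edges, weight $z^6$. There are two left ends. If the types are LR, LR, the edges match $F$ into $A$: at most $3\cdot3=9$. If they are LL, RR, the RR edge is $F$: at most $7$.

*From a $4$-set to the $6$-set.* Vertices of $A$ have degree $2$ already and those of $F$ need one in-plane edge, so the in-plane edge is $F$: at most one configuration, weight $z^{1+5}=z^6$.

*From the $6$-set.* One configuration to the $6$-set, weight $z^6$; to $4$-sets one LL edge on the two vertices outside $B$: at most $7$, weight $z^{1+5}=z^6$.

At $z=\frac12$ the row sums are at most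
$$\frac1{16}\Big(1+\frac62+\frac{22}4\Big)+\frac1{64}<0.62\qquad\text{and}\qquad\frac8{64}.$$
So $\rho(R(\frac12))<1$, and by continuity $\rho(R(z_1))<1$ for some $z_1>\frac12$. The generating functions of start, middle and end pieces, and of embeddings without $2$-sections, are dominated coefficientwise by expressions (polynomial)$\,+H(1-R)^{-1}H'$ with polynomial $H,H'$ counting first and last hinges. So they converge absolutely for $|z|<z_1$.

### 7.3 Runs of trivial pieces produce one simple pole

Fix $L$ with $r$ components and count embeddings with all components oriented; there are $2^rp_n(L)$ of them. At a $2$-section the two strands belong to one component, one going right at $u$ and one going left at $w$. The *state* is the ordered pair $(u,w)$, $u\ne w$; there are $30$ states. Let $X(z)$ be the $30\times30$ matrix of generating functions of oriented trivial middle pieces. It is analytic in $|z|<z_1$, with nonnegative coefficients.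

**Step 1: $\rho(X(\frac12))>1$.** One-plane pieces with two LR components are trivial: their components have disjoint projections, so they can be tilted, and then the closure has one minimum and one maximum in $x$, hence bounds a disc swept by segments. Let $T\le X$ be the matrix of these pieces. It is symmetric: reflecting $x$ and reversing the orientation turns a piece from $(u,w)$ to $(u',w')$ into one from $(u',w')$ to $(u,w)$. The unoriented configurations, each with two orientations, include: $15$ straight pairs ($z^2$); $7\cdot2\cdot4=56$ with one in-plane edge ($z^3$); $10\cdot2\cdot3=60$ with one two-edge path and $11\cdot4=44$ with two disjoint edges (each $z^4$). Therefore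
$$\frac{\mathbf 1^{\top}T(\tfrac12)\mathbf 1}{30}\ \ge\ \frac1{15}\cdot\frac14\Big(15+\frac{56}2+\frac{60}4+\frac{44}4\Big)=\frac{69}{60}>1 .$$
For a symmetric matrix this Rayleigh quotient bounds the spectral radius from below, so $\rho(X(\frac12))\ge\rho(T(\frac12))>1$.

**Step 2: irreducibility.** The outer $6$-cycle of $G$ is Hamiltonian. Number it by $\mathbb Z/6$ and let the state be $(u,w)$ with $d=w-u\in\{1,\dots,5\}$. Moving one of the two by one step along the cycle, if it does not hit the other, is a piece counted in $T$. Move $w$ until $d=3$. Then move $u$ one step forward ($d=2$) and $w$ one step forward ($d=3$), repeatedly, until $u$ is at its target. Then move $w$ to its target, keeping $d\in\{1,\dots,5\}$. So $T(z)$, hence $X(z)$, is irreducible for $0<z<z_1$.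

**Step 3: parity, and passing to $\zeta=z^2$.** For $\mathsf s=(u,w)$ let $\epsilon(\mathsf s)\in\{0,1\}$ be the parity of the sum of the coordinates of $u$ and $w$. In a trivial piece from $\mathsf s=(u,w)$ to $\mathsf s'=(u',w')$ the two strands join $u,u'$ and $w,w'$, so the number of in-plane edges is $\equiv\epsilon(\mathsf s)+\epsilon(\mathsf s')$ mod $2$. The $x$-edges contribute $1+1$ to the exponent from the two boundary sections, plus the even sizes of the interior sections. So all exponents in $X_{\mathsf s\mathsf s'}$ are $\equiv\epsilon(\mathsf s)+\epsilon(\mathsf s')$ and at least $2$. With $S=\mathrm{diag}(z^{\epsilon(\mathsf s)})$, the entries $z^{\epsilon(\mathsf s')-\epsilon(\mathsf s)}X_{\mathsf s\mathsf s'}$ of $\tilde X=S^{-1}XS$ have even exponents $\ge1$, hence $\ge2$. So $\tilde X$ is a matrix of power series in $\zeta=z^2$, convergent for $|\zeta|<z_1^2$, with nonnegative coefficients and zero constant terms. Its diagonal entries contain the term $\zeta$ with positive coefficient, from straight pieces.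

**Step 4: the critical point.** For $0<\zeta<z_1^2$ the matrix $\tilde X(\zeta)$ is irreducible with positive diagonal, hence primitive. Its Perron eigenvalue $\lambda(\zeta)$ is continuous and strictly increasing, $\lambda(0^+)=0$, and $\lambda(\frac14)=\rho(X(\frac12))>1$. So $\lambda(\zeta_c)=1$ for some $0<\zeta_c<\frac14<z_1^2$.

**Step 5: no other singularity nearby.** For $|\zeta|<\zeta_c$ we have $\rho(\tilde X(\zeta))\le\rho(\tilde X(|\zeta|))<1$. Let $|\zeta|=\zeta_c$ and let $1$ be an eigenvalue of $\tilde X(\zeta)$. Entrywise $|\tilde X(\zeta)|\le\tilde X(\zeta_c)$, and $\tilde X(\zeta_c)$ is irreducible with spectral radius $1$. Wielandt's theorem (equality in $|\beta|\le\rho$ for an eigenvalue $\beta$ of a dominated matrix forces diagonal unitary similarity up to the phase of $\beta$) gives $\tilde X(\zeta)=U\tilde X(\zeta_c)U^{-1}$ with $U$ diagonal unitary. So diagonal entries agree: $\sum a_k\zeta^k=\sum a_k\zeta_c^k$ with $a_k\ge0$, $a_1>0$. Taking real parts, $\operatorname{Re}\zeta^k=\zeta_c^k$ whenever $a_k>0$; in particular $\operatorname{Re}\zeta=\zeta_c$, so $\zeta=\zeta_c$. Now $\det(1-\tilde X)$ is analytic in $|\zeta|<z_1^2$ and equals $1$ at $0$, so its zeros are isolated. Its only zero in some disc $|\zeta|<\zeta_c+\delta'$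 is therefore $\zeta_c$.

**Step 6: the pole is simple with positive residue matrix.** At $\zeta_c$ the eigenvalue $1$ is simple. So near $\zeta_c$ there are an analytic eigenvalue, which extends $\lambda(\zeta)$, and an analytic rank-one spectral projection $\Pi(\zeta)$ with
$$(1-\tilde X(\zeta))^{-1}=\frac{\Pi(\zeta)}{1-\lambda(\zeta)}+\text{analytic},$$
since on the complementary invariant subspace $\tilde X(\zeta)$ has no eigenvalue $1$. With positive left and right Perron vectors $l,\mathsf r$ at $\zeta_c$, the matrix $\Pi(\zeta_c)=\mathsf r\,l^{\top}/(l^{\top}\mathsf r)$ is entrywise positive. Also $\lambda'(\zeta_c)=l^{\top}\tilde X'(\zeta_c)\mathsf r/(l^{\top}\mathsf r)>0$.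

Put $Y=(1-X)^{-1}=\sum_{k\ge0}X^k$, a power series at $0$ that counts runs of trivial pieces, the empty run included. Then $Y_{\mathsf s\mathsf s'}(z)=z^{\epsilon(\mathsf s)-\epsilon(\mathsf s')}\big[(1-\tilde X(z^2))^{-1}\big]_{\mathsf s\mathsf s'}$. With $z_c=\sqrt{\zeta_c}$: in some disc $|z|<z_c+\delta$, $Y$ is meromorphic with poles only at $\pm z_c$, of order one, and $(1-\lambda(z^2))Y_{\mathsf s\mathsf s'}(z)$ has a positive limit as $z\to z_c$.

### 7.4 The generating function of $L$

Encode an oriented embedding of $L$ with at least one $2$-section by its start piece $\phi$, its nontrivial middle pieces $\nu_1,\dots,\nu_t$ in order, its end piece $\eta$, and the possibly empty runs of trivial pieces between them. Conversely, pieces with matching states can always be concatenated to a lattice link, and its $2$-sections are exactly the places of concatenation.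

Read from left to right. The oriented link closed so far, together with the component containing the closing arc at the current $2$-section, is obtained by oriented connected sums along specified components. These are well defined, and the new marked component is the one containing the right closing arc of the added piece. A trivial piece adds a summand $0_1$ and changes neither the link nor the marked component. So whether the link has type $L$ depends only on $(\phi;\nu_1,\dots,\nu_t;\eta)$. Let $\mathcal A_{L,t}$ be the set of those tuples giving $L$. The closure of every nontrivial $\nu_i$ is non-split and not $0_1$, so it has a prime factor; by additivity $t\le f_L$. Therefore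
$$2^r\sum_np_n(L)z^n=P_0(z)+\sum_{t=0}^{f_L}\ \sum_{(\phi;\nu;\eta)\in\mathcal A_{L,t}}z^{|\phi|+\sum|\nu_i|+|\eta|}\prod_{i=0}^tY_{\mathsf s_i,\mathsf s_i'}(z),\tag{4}$$
where $|\cdot|$ is the exponent of the weight, $\mathsf s_i,\mathsf s_i'$ are the exit and entry states adjoining the $i$-th run, and $P_0$ counts oriented embeddings without $2$-section.

Closures of pieces of $L$ have at most $r$ components, so each piece has at most $2^r$ orientations. Group the tuples by their states; there are finitely many groups for each $t$. The coefficient sums over each group are dominated by products of $t+2$ series from 7.2 times $2^{r(t+2)}$, so they converge absolutely in $|z|<z_1$, and so does $P_0$.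

The left side is even in $z$, because polygons have even length. So as a function $F(\zeta)$ it is meromorphic in a disc $|\zeta|<\zeta_c+\delta''$ with only possible pole $\zeta_c$, of order at most $f_L+1$. Multiply (4) by $(1-\lambda)^{f_L+1}$ and let $z\to z_c$: the terms with $t<f_L$ and $P_0$ vanish in the limit, and the terms with $t=f_L$ have nonnegative coefficient sums and positive limits of $(1-\lambda)Y$. So the limit is **positive if $\mathcal A_{L,f_L}\ne\emptyset$**.

In that case, as $1-\lambda(\zeta)=\lambda'(\zeta_c)\zeta_c(1-\zeta/\zeta_c)(1+o(1))$, the principal part of $F$ is $\sum_{j=1}^{f_L+1}c_j(1-\zeta/\zeta_c)^{-j}$ with $c_{f_L+1}>0$. The coefficient of $\zeta^m$ in $(1-\zeta/\zeta_c)^{-j}$ is $\binom{m+j-1}{j-1}\zeta_c^{-m}$, and the analytic remainder contributes exponentially less. With $m=n/2$,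
$$p_n(L)=A_Ln^{f_L}\zeta_c^{-n/2}(1+o(1)),\qquad A_L=\frac{c_{f_L+1}}{2^r\,f_L!\,2^{f_L}}>0\qquad(n\text{ even}).\tag{5}$$

For $L=0_1$ we have $f=0$, and a $1\times m$ rectangle shows $\mathcal A_{0_1,0}\ne\emptyset$. So (5) reads $p_n(0_1)\sim A\,\zeta_c^{-n/2}$. Hence $\zeta_c^{-1/2}=\mu_{\mathbb T^*,0_1}$ and $\alpha_{0_1}=0$. What remains is to show that $\mathcal A_{L,f_L}$ is never empty.

### 7.5 $\mathcal A_{L,f_L}\ne\emptyset$ for every non-split embeddable $L\ne0_1$

Start with any embedding of $L$ and modify it by isotopies until all prime factors are separated. It never contains an in-plane cycle. Indeed, a $4$- or $6$-cycle of $G$ bounds a region of its plane containing no further vertex, and no other edge of the link meets that region, since an edge inside it would end on the cycle, where all degrees are already $2$. So the cycle would bound an empty disc, and $L$ would be split or $0_1$.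

**Step 1: remove $6$-sections.** Take a maximal run of consecutive $6$-sections, between planes $k<k'$. In planes strictly between, all vertices have both $x$-edges, so there are no in-plane edges. In plane $k$ all vertices have right edges, so the in-plane edges form a perfect matching $E_1$ of $V\setminus A$, where $A$ is the left set. Likewise the in-plane edges in plane $k'$ form a perfect matching $E_2$ of $V\setminus B$, where $B$ is the right set. By maximality $A,B\ne V$.

If $E_1,E_2$ have a common edge $e$, the part of $L$ over $e$ is a closed component bounding the rectangle $e\times[k,k']$, which nothing else meets. If $E_1\cup E_2$ contains a cycle $\gamma$, of length $4$ or $6$, its edges alternate between $E_1$ and $E_2$, and the part of $L$ over $\gamma$ is a closed component on the boundary of the box (region bounded by $\gamma$)$\times[k,k']$. The region contains no vertex off $\gamma$, and over every vertex of $\gamma$ the component already has degree $2$ in both end planes and in between. So nothing else meets the box, and this component bounds an empty disc on the boundary sphere of the box. In both cases $L$ is split or $0_1$, which is excluded.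

Otherwise $E_1\cup E_2$ is a disjoint union of paths whose edges alternate between $E_1$ and $E_2$. Replace planes $k,\dots,k'$ by one plane with in-plane edges $E_1\cup E_2$, left set $A$ and right set $B$. This is a valid hinge: a vertex outside $A\cup B$ has in-plane degree $2$, one in exactly one of $A,B$ has in-plane degree $1$, one in both has in-plane degree $0$.

It is isotopic to the original. For each path $P=u_0\dots u_m$, the part of $L$ over $P$ in $k\le x\le k'$ is a single arc in the disc $P\times[k,k']$, with ends over $u_0$ and $u_m$. The end over $u_0$ lies in plane $k'$ if $u_0u_1\in E_1$ (then $u_0\in B\setminus A$), and in plane $k$ if $u_0u_1\in E_2$; similarly for $u_m$. Interior vertices of $P$ are in neither $A$ nor $B$. So in a slightly larger disc, with $P$ extended a little at both ends and $[k,k']$ enlarged a little, the link is one proper arc. The new arc runs along $u_0\times\cdot$ between its end and level $\frac{k+k'}2$, along $P$ at that level, and along $u_m\times\cdot$ to its end. It is a proper arc in this disc with the same end points, and two such arcs in a disc are isotopic rel ends. The discs for different paths are disjoint from each other and from the strands over $A\cap B$. Afterwards rescale $x$. Each replacement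 reduces the number of $6$-sections; repeat until none remain.

**Step 2: separate LL from RR.** We arrange that no hinge contains both an LL and an RR path. Suppose a hinge does; then $|A|,|B|\in\{2,4\}$.

* If $|A|=|B|=4$, then by 7.2 the hinge consists of one LL edge, one RR edge and two through-vertices. Replace it by two consecutive planes, the first with the LL edge, the second with the RR edge, and the two through-strands straight. This is an isotopy: push the LL edge slightly left and the RR edge slightly right. It creates a $2$-section.
* If $|A|=2$ or $|B|=2$, the LL (respectively RR) path uses up all left (respectively right) ends, so every component of the hinge is LL or RR. Pushing LL paths left and RR paths right shows that a plane splits $L$: excluded.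

Each replacement removes one such hinge and creates none, so after finitely many there are none left.

**Step 3: simplify the ends.** There is no in-plane cycle, so the span is at least $1$ and all components of the first hinge are RR paths, one or two of them. If there are two, $\beta_1,\beta_2$, put $\beta_1$ in a new plane to the left and run its two ends straight through the plane of $\beta_2$. This is an isotopy, creates a $2$-section, and the second hinge has components RR, LR, LR. Do likewise at the right end.

**Step 4: every piece is now trivial or prime.** The start and end pieces are single planes with one path, with closure $0_1$. A one-plane middle piece has two components, not LL, RR, so LR, LR; it is trivial. Any other middle piece $\nu$ has interior sections of size $4$. We count ends and use that LL and RR do not occur together. Its first hinge ($2\to4$) has components RR, LR, LR, since the alternative LL, RR, RR is excluded. The hinges $4\to4$ have equal numbers of LL and RR, so only LR. The last ($4\to2$) has LL, LR, LR. The components of one hinge have disjoint projections to the $yz$-plane, so they can be tilted: LR paths become monotone in $x$, the RR path gets one minimum, the LL path one maximum. With the two closing arcs, the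 closure $\hat\nu$ has exactly two minima and two maxima in $x$. It is non-split by (T4). If it has two components, each has one minimum and one maximum and is an unknot, so $\hat\nu$ is prime by (T1). If it is a knot, it is $0_1$ or has bridge number $2$; in the latter case it is prime by Schubert's formula $b(K_1\#K_2)=b(K_1)+b(K_2)-1$ (Math. Z. 61 (1954)), because $b=1$ only for $0_1$.

So $L$ is the connected sum of exactly $t$ prime links, where $t$ is the number of nontrivial middle pieces. By uniqueness $t=f_L$, and with any orientation this embedding shows $\mathcal A_{L,f_L}\ne\emptyset$. With (5) we obtain, for every non-split $L$ embeddable in $\mathbb T_{2,1}$,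
$$p_{\mathbb T^*,n}(L)=A_Ln^{f_L}\mu_{\mathbb T^*,0_1}^n(1+o(1)),\qquad A_L>0,$$
which is the full conjecture for $\mathbb T_{2,1}$. Together with Section 1 ($\mathbb T_{1,1}$) and Section 6 (all other tubes), Theorem 1 is proved. $\square$

*Remark.* Comparing this with Theorem 2 shows that $L_\Gamma$ does not embed in $\mathbb T_{2,1}$ unless $\Gamma$ is a caterpillar: otherwise $p_n(L_\Gamma)$ would be asymptotic to $A\,n^{r-1}\mu^n$, with $A>0$, and at most $Cn^{r-2}\mu^n$.

## 8. Larger deficits, and lower bounds by stringing gadgets

We prove Theorem 3.

**Part (A).** In the construction of Section 6 use $k$ gadgets, and in each repeat steps 6–12 (for $\mathbb T_{2,2}$), respectively 8–15 (for $\mathbb T_{3,1}$), $m$ times. The positions before and after that block agree, so all paths remain free. Each repetition adds one $b$-component bounding a disc met once, by $\alpha'$. After deleting the $b$'s each repetition retracts as before. So the link is $L_{k,m}$. The tree has $r=1+k+km$ vertices, so $f=r-1=k(m+1)$.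

By Theorem 2 the exponent is at most $D(S_{k,m})$. In $\sum_{q\in Q}(\deg q-1)$ the center contributes $k-1$, each $a_i$ contributes $m$, and leaves contribute $0$; a path contains at most two of the $a_i$. The maximum is attained at a path $b\,a\,v\,a'\,b'$, so $D(S_{k,m})=1+(m+(k-1)+m)=2m+k$. The deficit is $k(m+1)-(2m+k)=(k-2)m$. $\square$

**Part (B).** The upper bound for caterpillars is Theorem 2 with $D=r-1=f$. For the lower bounds we string long unknots and small gadgets in a row.

**Step 1: three gadgets.** Each is entered and left by two strands at the ends of a grid edge. Its first step takes place in its first plane, and its last step in its last plane. Closures are formed with straight arcs at entry and exit.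

* $\mathsf R$: steps 1–5 of Section 6, death of $\alpha,\alpha'$ along $10$–$11$, then $v:01\to11\to10$. It lies in $\mathbb T_{2,1}$. By Section 6 its closure is an unknotted through-component and a meridian of it.
* $\mathsf A_m$: the gadget of part (A) with $m$ $b$-components, in $\mathbb T_{2,2}$ or $\mathbb T_{3,1}$. Its closure is an unknotted through-component, a meridian $a$ of it, and $m$ meridians of $a$.
* $\mathsf H$: entry $p=00$, $q=01$; (1) birth $a=10,a'=20$; (2) $q:01\to11\to21$; (3) $a:10\to11\to01$; (4) $p:00\to10$; (5) $q:21\to11$; (6) death $p,q$ along $10$–$11$; (7) $a:01\to11\to21$; exit $a=21,a'=20$. It lies in $\mathbb T_{2,1}$. After (1) the positions are those after step 1 of Section 6 with $(p,q),(a,a')$ in the roles of $(\alpha,\alpha'),(v,v')$. Steps (2)–(6) are steps 2–5 and the death there, and in (7) the only other token is at $20$. So all paths are free. By the disc computation of Section 6 the $p,q$-component of the closure bounds a disc met once by the $a$-component. The latter has one minimum and one maximum in $x$, so it is unknotted. The closure is a Hopf link; the entering component ends and a new one begins.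

**Step 2: stringing.** Let $g_1,\dots,g_D$ be gadgets and $U_0,\dots,U_D$ anchored unknots with $n_i>N$ edges, hence of span $\ge1$. Open $U_i$ at the first edge of its first plane (if $i>0$) and at the first edge of its last plane (if $i<D$), and join $U_0,g_1,U_1,\dots,g_D,U_D$ in this order by strips as in Section 4. For $0<i<D$ the two arcs of the opened $U_i$ both run from left to right, because deleting two edges of a cycle leaves two arcs, each joining an end of one edge to an end of the other.

Cut at sections inside the strips and use (T3); the strip discs show that the closures are the $U_i$ and the closures of the gadgets. Reading from the left, keep track of the link closed so far and its current component, the one containing the closing arc. Each $U_i$ changes nothing; $\mathsf R$ adds a meridian of the current component; $\mathsf A_m$ adds a meridian of it with $m$ meridians of its own; $\mathsf H$ adds a meridian of the current component, which becomes the new current component. So the result is $L_\Gamma$ for the corresponding tree.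

**Step 3: choice of gadgets.** For a caterpillar take a path $Q$ with all components of $\Gamma-Q$ single vertices. Use $|Q|-1$ gadgets $\mathsf H$, and one $\mathsf R$ for each vertex outside $Q$, placed while its neighbor is the current component. This makes $D=r-1=f$ gadgets, all inside $\mathbb T_{2,1}$, which is contained in every tube except $\mathbb T_{1,1}$. For $S_{k,m}$ use
$$\mathsf H,\ \mathsf R^{m-1},\ \mathsf H,\ \mathsf A_m^{k-2},\ \mathsf H,\ \mathsf R^{m-1},\ \mathsf H$$
with current components $b,a,v,a',b'$. Then $a$ has the leaf $b$ and $m-1$ rings, $a'$ has $m-1$ rings and the leaf $b'$, and $v$ has $a$, $a'$ and $k-2$ further neighbors with $m$ leaves each. This makes $D=4+2(m-1)+(k-2)=2m+k$ gadgets. Strips have $2K$ edges whatever they join, so the result has $n=\sum n_i+c'$ edges with a constant $c'$, which is even because $n$ and all $n_i$ are.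

**Step 4: multiplicity.** We show that an embedding so obtained, together with the assignment of its components to their roles (at most $r!$ possibilities), determines all $U_i$. The first plane of $g_i$ is the leftmost plane of its ring $\alpha$ (for $\mathsf R$), of its component $a$ (for $\mathsf A_m$), or of its new component (for $\mathsf H$, since everything belonging to that component lies in or to the right of the plane of its birth). So all gadget positions are known. The number of edges between consecutive gadgets is $n_i-2+4K$, which gives $n_i$. In that stretch, the number of edges to the right of or in plane $j$ is strictly decreasing in $j$, and it equals $n_i-2+2K$ exactly at the first plane of $U_i$ (for $0<i<D$); symmetrically for its last plane. The ends of the deleted edges are the points where the two adjoining $x$-edges of the strips arrive. So $U_i$ is determined. The cases $i=0,D$ are the same with one strip: the stretch then has $n_i-1+2K$ edges, of which $n_i-1$ belong to $U_i$.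

**Step 5: the lower bound.** If $p_n(0_1)\ge c_0\mu^n$ for large even $n$, then
$$p_n(L)\ \ge\ \frac1{r!}\sum_{n_0+\dots+n_D=n-c'}\ \prod_{i=0}^Dp_{n_i}(0_1)\ \ge\ \frac{c_0^{D+1}}{r!}\,\mu^{n-c'}\cdot c\,n^D,$$
the sum being over sufficiently large even $n_i$, of which there are at least $c\,n^D$ choices for large even $n$. So $p_n(L)\ge c\,n^D\mu^n$ with $D=f$ for caterpillars and $D=2m+k$ for $S_{k,m}$. The conjecture would give $p_n(0_1)\sim A\mu^n$ with $A>0$, so it does imply the hypothesis of (B). $\square$
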